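# The Szegő projections of the sphere and of the Heisenberg group have the same $L^p$ norm

## 1. A test function on the three-sphere

Let $\sigma_1$ be the rotation invariant probability measure on $\mathbb S^3=\{(\zeta_1,\zeta_2)\in\mathbb C^2:|\zeta_1|^2+|\zeta_2|^2=1\}$, and consider the complex vector field
$$\bar L=\zeta_1\,\partial_{\bar\zeta_2}-\zeta_2\,\partial_{\bar\zeta_1}.$$
Since $\bar L(|\zeta|^2)=\zeta_1\zeta_2-\zeta_2\zeta_1=0$, it is tangent to every sphere centered at $0$. It vanishes nowhere on $\mathbb S^3$. A function $u\in L^2(\mathbb S^3)$ is called CR if $\bar Lu=0$ in the sense of distributions, and the Szegő projection $\mathcal S$ is the orthogonal projection of $L^2(\mathbb S^3,\sigma_1)$ onto the CR functions. Restrictions of holomorphic polynomials are CR, because $\bar L$ only differentiates in the conjugate variables.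

We project
$$f=1+\zeta_2-\tfrac12\bar\zeta_2 .$$
The part $1+\zeta_2$ is CR. We check that $\bar\zeta_2$ is orthogonal to every CR function. First, $\int\bar L\varphi\,d\sigma_1=0$ for smooth $\varphi$. To see this, extend $\varphi$ to $\mathbb C^2\setminus\{0\}$ as a function homogeneous of degree $0$ and multiply by a cutoff $\chi(|\zeta|)$, where $\chi\ge0$ is smooth, not identically zero, and supported in $[1,2]$. The field $\bar L$ has divergence zero on $\mathbb C^2$, since its coefficients $\zeta_1$ and $-\zeta_2$ are killed by $\partial_{\bar\zeta_2}$ and $\partial_{\bar\zeta_1}$. So the integral of $\bar L(\chi\varphi)$ over $\mathbb C^2$ is $0$. As $\bar L$ kills $|\zeta|$ and is invariant under dilations, that integral is a positive constant times $\int\chi(r)r^3dr\int\bar L\varphi\,d\sigma_1$. By the Leibniz rule, $\bar L$ therefore has formal transpose $-\bar L$. Now $\bar L\zeta_2=0$ and $\bar L\bar\zeta_1=-\zeta_2$, so for $l\ge1$ we have $\zeta_2^l=-\bar L(\bar\zeta_1\zeta_2^{l-1})$. For $u$ CR,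
$$\int u\,\zeta_2^l\,d\sigma_1=\int u\cdot\big(-\bar L(\bar\zeta_1\zeta_2^{l-1})\big)\,d\sigma_1=0 .$$
Thus $\bar\zeta_2^{\,l}$ is orthogonal to all CR functions for every $l\ge1$. In particular $\mathcal Sf=1+\zeta_2$.

In $L^2$ the projection shortens $f$, of course. What happens in $L^4$? With $\zeta_1=\sqrt{1-t}\,e^{i\alpha}$ and $\zeta_2=\sqrt t\,e^{i\beta}$, the metric of $\mathbb S^3$ gives $d\sigma_1=(4\pi^2)^{-1}dt\,d\alpha\,d\beta$. So $|\zeta_2|^2=t$ is uniform on $[0,1]$, and monomials of different degree in $e^{i\beta}$ are orthogonal. From $(1+\zeta_2)^2=1+2\zeta_2+\zeta_2^2$ we get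
$$\int|\mathcal Sf|^4d\sigma_1=1+4\cdot\tfrac12+\tfrac13=\tfrac{160}{48},$$
and from $f^2=(1-|\zeta_2|^2)+2\zeta_2-\bar\zeta_2+\zeta_2^2+\tfrac14\bar\zeta_2^2$,
$$\int|f|^4d\sigma_1=\int_0^1(1-t)^2dt+4\cdot\tfrac12+\tfrac12+\tfrac13+\tfrac1{16}\cdot\tfrac13=\tfrac{16+96+24+16+1}{48}=\tfrac{153}{48}.$$
So $\|\mathcal Sf\|_4/\|f\|_4=(160/153)^{1/4}>1$. An orthogonal projection can increase an $L^4$ norm, and its $L^4$ operator norm is an interesting number. This number can be attached to any CR manifold with a measure. Which manifold makes it smallest? Is it the round sphere?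

## 2. CR functions, Szegő projections, and the Heisenberg lower bound

**Definition (CR manifold of hypersurface type).** A $(2n+1)$-dimensional real manifold $M$ with a rank $n$ complex subbundle $T^{1,0}M\subset\mathbb CTM$ that is closed under brackets and satisfies $T^{1,0}M\cap\overline{T^{1,0}M}=0$. Sections of $T^{0,1}M=\overline{T^{1,0}M}$ are the tangential Cauchy–Riemann, or $(0,1)$, fields. $M$ is pseudoconvex if its Levi form $(L,L')\mapsto i[L,\overline{L'}]$ modulo $T^{1,0}M\oplus T^{0,1}M$ is semidefinite, and strictly pseudoconvex if it is definite. $M$ is embedded in $\mathbb C^m$ if it is a submanifold with $T^{1,0}M=\mathbb CTM\cap T^{1,0}\mathbb C^m$.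

The sphere $\mathbb S^{2n+1}\subset\mathbb C^{n+1}$ is compact, embedded and strictly pseudoconvex. For $n=1$ its $(0,1)$ fields are the multiples of the field $\bar L$ of Section 1.

**Definition (CR functions and $\mathcal S$).** Let $\nu$ be a measure on $M$ with smooth positive density in local coordinates; we call such $\nu$ admissible. A function $u\in L^2_{loc}$ is CR if $\int u\,\bar L^t\varphi\,d\nu=0$ for every locally defined $(0,1)$ field $\bar L$ and every test function $\varphi$ supported where $\bar L$ is defined. Here $\bar L^t$ is the formal transpose with respect to $\nu$. The Szegő projection $\mathcal S$ is the orthogonal projection of $L^2(M,\nu)$ onto its closed subspace of CR functions, and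
$$\|\mathcal S\|_{p\to p}=\sup\Big\{\frac{\|\mathcal Sf\|_p}{\|f\|_p}:f\in L^2(M,\nu)\cap L^p(M,\nu),\ f\ne0\Big\}\in[0,\infty].$$

Three facts will be used freely. The CR condition does not depend on the admissible measure: for $\nu'=m\nu$ the transpose is $\varphi\mapsto m^{-1}\bar L^t(m\varphi)$, so testing with $\varphi$ against $\nu'$ is testing with $m\varphi$ against $\nu$. Since a CR diffeomorphism carries $(0,1)$ fields to $(0,1)$ fields and admissible measures to admissible measures, it also carries CR functions to CR functions. Finally, if $h$ is a smooth CR function and $u$ is CR, then $hu$ is CR. Indeed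
$$\bar L^t(h\varphi)=h\bar L^t\varphi-(\bar Lh)\varphi=h\bar L^t\varphi,\tag{1}$$
so $\int hu\,\bar L^t\varphi\,d\nu=\int u\,\bar L^t(h\varphi)\,d\nu=0$. If $h$ does not vanish, then $1/h$ is CR too and multiplication by $h$ is reversible.

Here is a consequence of the same kind. If $V:M\to M$ is a CR diffeomorphism preserving $\nu$, then $f\mapsto f\circ V$ is unitary on $L^2(\nu)$ and maps the CR subspace onto itself, so
$$(\mathcal Sf)\circ V=\mathcal S(f\circ V).\tag{2}$$

**Definition (Heisenberg group).** $\mathbb H^n=\{w\in\mathbb C^{n+1}:\operatorname{Im}w_{n+1}=|\hat w|^2\}$, $\hat w=(w_1,\dots,w_n)$, with background measure $\nu_H$ equal to Lebesgue measure in the coordinates $(\hat w,\operatorname{Re}w_{n+1})$. Its Szegő projection is $\mathcal S_n$.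

For example, $(w_2+i)^{-2}$ is smooth and CR on $\mathbb H^1$. There $|w_2+i|^2=x^2+(1+|w_1|^2)^2$ with $x=\operatorname{Re}w_2$. Since $\int_{\mathbb R}(x^2+a^2)^{-2}dx=\pi/(2a^3)$,
$$\int_{\mathbb H^1}|w_2+i|^{-4}\,d\nu_H=\int_0^\infty\frac{\pi}{2(1+s)^3}\,\pi\,ds=\frac{\pi^2}{4},\tag{3}$$
where $s=|w_1|^2$. So this function lies in $L^2(\nu_H)$.

We fix once and for all $n\ge1$ and $1<p<\infty$, $p\ne2$. The class under study consists of the compact pseudoconvex $(2n+1)$-dimensional CR manifolds of hypersurface type embedded in some $\mathbb C^m$, each with any admissible measure. The problem comes from Gian Maria Dall'Ara and Bernhard Lamel, "An extremality property of Szegő projections on Heisenberg groups", arXiv:2209.04209 (2022). The following known result is used here without proof.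

**Known result.** For every $M$ in the class and every admissible measure on it, $\|\mathcal S\|_{p\to p}\ge\|\mathcal S_n\|_{p\to p}$.

So the Heisenberg group, which is not compact, provides a lower bound for the whole class, and the sphere is a minimizer as soon as it attains this bound.

**Theorem 1.** Let $\mathcal S_{\mathbb S^{2n+1}}$ be the Szegő projection of $\mathbb S^{2n+1}$ with a rotation invariant measure. For every $n\ge1$ and every $p\in(1,\infty)\setminus\{2\}$,
$$\|\mathcal S_{\mathbb S^{2n+1}}\|_{p\to p}=\|\mathcal S_n\|_{p\to p}\le\|\mathcal S\|_{p\to p}$$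
for every $M$ in the class and every admissible measure on $M$. So the sphere is a minimizer, and the minimum is exactly $\|\mathcal S_n\|_{p\to p}$.

The inequality on the right is the Known result, and applied to $M=\mathbb S^{2n+1}$ it gives $\|\mathcal S_{\mathbb S^{2n+1}}\|_{p\to p}\ge\|\mathcal S_n\|_{p\to p}$. What must be shown is $\le$. Throughout,
$$N=n+1,\quad S=\mathbb S^{2n+1}\subset\mathbb C^N,\quad e=(0,\dots,0,1),\quad q=\frac p{p-1},\quad C=\|\mathcal S_n\|_{p\to p}.$$
We write points as $\zeta=(\hat\zeta,\zeta_N)$, $\sigma$ for surface measure, and $(f,g)=\int_Sf\bar g\,d\sigma$. Any rotation invariant measure is a constant multiple of $\sigma$, and the constant changes neither the projection nor its norm, so from now on $\mathcal S$ denotes the Szegő projection of $(S,\sigma)$. If $C=\infty$ there is nothing to prove, so we assume $C<\infty$. For any bounded operator $T$ on $L^2(\sigma)$, $\|T\|_{p\to p}$ is the supremum of $\|Tf\|_p/\|f\|_p$ over nonzero $f\in L^2\cap L^p(\sigma)$. Complex powers of functions with positive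 real part use the principal branch; hence $|h^\gamma|=|h|^\gamma$ for real $\gamma$.

## 3. The Cayley transform conjugates one projection to the other

Let $k(\zeta)=1-\zeta_N$, so $\operatorname{Re}k>0$ on $S\setminus\{e\}$, and put
$$\Psi(\zeta)=(\hat w,w_N)=\Big(\frac{\hat\zeta}{1-\zeta_N},\ i\,\frac{1+\zeta_N}{1-\zeta_N}\Big).$$

**Step 1: $\Psi$ is a CR diffeomorphism $S\setminus\{e\}\to\mathbb H^n$.** We need this to compare the two CR structures. Solving $w_N(1-\zeta_N)=i(1+\zeta_N)$ gives $\zeta_N=\frac{w_N-i}{w_N+i}$ and $1-\zeta_N=\frac{2i}{w_N+i}$, hence $\hat\zeta=\frac{2i\hat w}{w_N+i}$. So $\Psi$ is a biholomorphism $\{\zeta_N\ne1\}\to\{w_N\ne-i\}$. Let $\rho_S=|\zeta|^2-1$ and $\rho_H=|\hat w|^2-\operatorname{Im}w_N$. As $\operatorname{Im}\big(i\frac{1+\zeta_N}{1-\zeta_N}\big)=\operatorname{Re}\frac{1+\zeta_N}{1-\zeta_N}=\frac{1-|\zeta_N|^2}{|1-\zeta_N|^2}$,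
$$\rho_H\circ\Psi=\frac{|\hat\zeta|^2-(1-|\zeta_N|^2)}{|1-\zeta_N|^2}=|k|^{-2}\rho_S.\tag{4}$$
On $\mathbb H^n$ we have $\operatorname{Im}w_N\ge0$, so $w_N\ne-i$ there. Hence $\Psi$ maps $S\setminus\{e\}$ onto $\mathbb H^n$, and, being the restriction of a biholomorphism, it is a CR diffeomorphism.

**Step 2: the measures.** We compute the Jacobian of $\Psi$ without coordinates on the sphere. Let $\theta_S$ and $\theta_H$ be the restrictions to $S$ and $\mathbb H^n$ of $\frac i2(\bar\partial-\partial)\rho_S$ and $\frac i2(\bar\partial-\partial)\rho_H$. Since $\Psi$ is holomorphic, pullback by $\Psi$ commutes with $\partial$ and $\bar\partial$. By (4),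
$$(\bar\partial-\partial)(|k|^{-2}\rho_S)=|k|^{-2}(\bar\partial-\partial)\rho_S+\rho_S\,(\bar\partial-\partial)|k|^{-2},$$
and the last term vanishes on $S$. So $\Psi^*\theta_H=|k|^{-2}\theta_S$. For a function $m$ and a one-form $\theta$ we have $d(m\theta)=dm\wedge\theta+m\,d\theta$. In $m\theta\wedge(d(m\theta))^n$ every term containing $dm\wedge\theta$ contains $\theta$ twice and vanishes, so $m\theta\wedge(d(m\theta))^n=m^{n+1}\theta\wedge(d\theta)^n$. Therefore
$$\Psi^*\big(\theta_H\wedge(d\theta_H)^n\big)=|k|^{-2N}\,\theta_S\wedge(d\theta_S)^n.\tag{5}$$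
On the Heisenberg side, $\bar\partial\operatorname{Im}w_N=\frac i2d\bar w_N$ and $\partial\operatorname{Im}w_N=-\frac i2dw_N$, so
$$\theta_H=\tfrac12\,d\operatorname{Re}w_N+\tfrac i2\sum_{j\le n}(w_jd\bar w_j-\bar w_jdw_j),\qquad d\theta_H=i\sum_{j\le n}dw_j\wedge d\bar w_j.$$
The form $(d\theta_H)^n=n!\,i^n\prod_jdw_j\wedge d\bar w_j$ already contains all $dw_j,d\bar w_j$, so only $\frac12d\operatorname{Re}w_N$ survives in the product. Thus $\theta_H\wedge(d\theta_H)^n$ is a nonzero constant times the Lebesgue volume form in $(\hat w,\operatorname{Re}w_N)$. On the sphere, $\theta_S\wedge(d\theta_S)^n$ is invariant under $U(N)$, because $\rho_S$ is invariant and unitary maps are holomorphic. The group $U(N)$ is connected, so it preserves orientation, and it is transitive on $S$; hence the form is a constant times the volume form of $\sigma$, and by (5) the constant is nonzero. So for some $c>0$,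
$$\int_{\mathbb H^n}F\,d\nu_H=c\int_S(F\circ\Psi)\,|k|^{-2N}\,d\sigma\tag{6}$$
for all measurable $F\ge0$ and all integrable $F$.

As a check, take $n=1$ and $F=|2i/(w_2+i)|^4$. Then $F\circ\Psi=|k|^4$ and the right side of (6) is $c\,\sigma(\mathbb S^3)=2\pi^2c$. The left side is $16\cdot\pi^2/4=4\pi^2$ by (3). So $c=2$ when $n=1$. The value of $c$ will play no role.

**Step 3: a point is removable for $L^2$ CR functions.** The map $\Psi$ misses $e$, and we must know that nothing is lost there. Let $u\in L^2(\sigma)$ be CR on $S\setminus\{e\}$; we show that it is CR on $S$. Let $\bar L$ be a smooth $(0,1)$ field near $e$ and $\varphi$ a test function supported there. In local coordinates $x\in\mathbb R^{2n+1}$ centered at $e$ choose smooth cutoffs $\chi_\varepsilon$ with values in $[0,1]$, with $\chi_\varepsilon=0$ for $|x|<\varepsilon$, $\chi_\varepsilon=1$ for $|x|>2\varepsilon$, and $|\nabla\chi_\varepsilon|\lesssim1/\varepsilon$. As $\chi_\varepsilon\varphi$ is supported away from $e$, $\int u\,\bar L^t(\chi_\varepsilon\varphi)\,d\sigma=0$.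 By the Leibniz rule, as in (1), $\bar L^t(\chi_\varepsilon\varphi)=\chi_\varepsilon\bar L^t\varphi-\varphi\,\bar L\chi_\varepsilon$. Hence, using dominated convergence for the first equality,
$$\Big|\int u\,\bar L^t\varphi\,d\sigma\Big|=\lim_{\varepsilon\to0}\Big|\int u\,\chi_\varepsilon\bar L^t\varphi\,d\sigma\Big|=\lim_{\varepsilon\to0}\Big|\int u\,\varphi\,\bar L\chi_\varepsilon\,d\sigma\Big|\lesssim\lim_{\varepsilon\to0}\|u\|_{L^2}\,\varepsilon^{-1}\varepsilon^{(2n+1)/2}=0,$$
because $\bar L\chi_\varepsilon$ is $O(1/\varepsilon)$ on a set of measure $O(\varepsilon^{2n+1})$, and $(2n+1)/2>1$ for $n\ge1$.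

**Step 4: the projections.** We put Steps 1–3 together. By (6), $UF=c^{1/2}k^{-N}(F\circ\Psi)$ is unitary from $L^2(\nu_H)$ onto $L^2(\sigma)$. Since $k^{\pm N}$ are smooth CR functions on $S\setminus\{e\}$ and $\Psi$ is a CR diffeomorphism, $U$ maps the $L^2$ CR functions on $\mathbb H^n$ onto the $u\in L^2(\sigma)$ that are CR on $S\setminus\{e\}$. By Step 3 these are exactly the $L^2$ CR functions on $S$. A unitary map that carries one closed subspace onto another conjugates the orthogonal projections, so $\mathcal S_n=U^{-1}\mathcal SU$. In other words,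
$$(\mathcal S_nF)\circ\Psi=k^N\,\mathcal S\big(k^{-N}\,F\circ\Psi\big),\qquad F\in L^2(\nu_H).\tag{7}$$

## 4. The weight $k^\gamma$ that appears for $p\ne2$

The first thing to try is to read off the $L^p$ norms from (7). The map $U$ is an isometry of $L^2$. By (6), the isometry of $L^p$ of the same shape has the multiplier $k^{-2N/p}$ in place of $k^{-N}$. The mismatch of exponents is
$$\gamma=N\Big(1-\frac2p\Big),\qquad N-\gamma=\frac{2N}p,$$
which is zero only for $p=2$. So the Heisenberg norm controls a weighted version of $\mathcal S$.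

**Lemma 1.** If $f$ is bounded, measurable and vanishes near $e$, then $\|k^\gamma\mathcal S(k^{-\gamma}f)\|_{L^p(\sigma)}\le C\|f\|_{L^p(\sigma)}$.

**Proof.** Put $F=(k^{N-\gamma}f)\circ\Psi^{-1}$. Since $f$ vanishes near $e$, $F$ is bounded with compact support, so $F\in L^2\cap L^p(\nu_H)$. As $k^{-\gamma}f=k^{-N}\,F\circ\Psi$, (7) gives
$$k^\gamma\mathcal S(k^{-\gamma}f)=k^{\gamma-N}(\mathcal S_nF)\circ\Psi=k^{-2N/p}(\mathcal S_nF)\circ\Psi.$$
Taking $p$-th powers and using (6) twice,
$$\int_S|k^\gamma\mathcal S(k^{-\gamma}f)|^pd\sigma=\int_S|(\mathcal S_nF)\circ\Psi|^p|k|^{-2N}d\sigma=c^{-1}\|\mathcal S_nF\|_p^p\le c^{-1}C^p\|F\|_p^p,$$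
$$c^{-1}\|F\|_p^p=\int_S|k^{2N/p}f|^p\,|k|^{-2N}d\sigma=\|f\|_p^p.\qquad\square$$

Can we simply remove the weight? Let $f,g$ be bounded and vanish on $\{|\zeta_N|>1-\delta\}$. On their supports $\delta\le|k|\le2-\delta$. Writing $(\mathcal Sf,g)=\int k^\gamma\mathcal S\big(k^{-\gamma}(k^\gamma f)\big)\,k^{-\gamma}\bar g\,d\sigma$, Lemma 1 and Hölder's inequality yield
$$|(\mathcal Sf,g)|\le C\,\|k^\gamma f\|_p\,\|k^{-\gamma}g\|_q\le C\Big(\frac{2-\delta}\delta\Big)^{|\gamma|}\|f\|_p\|g\|_q .$$
This is where the direct approach stops. The factor is larger than $1$, and it blows up as $\delta\to0$, so in the limit we do not get any bound at all. The loss comes from discarding all structure of $k^\gamma$ except its size.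

## 5. Moving the pole from the sphere into the ball

The structure to use is this. The function $k=1-\zeta_N$ belongs to the family
$$k_\tau(\zeta)=1-\tau\zeta_N,\qquad\tau\in\mathbb C,$$
with $k_0\equiv1$ and $k_1=k$. In the operator $k_\tau^\gamma\mathcal Sk_\tau^{-\gamma}$ both factors depend holomorphically on $\tau$, and $\mathcal S$ is linear, so the operator is holomorphic in $\tau$. At $\tau=0$ it is $\mathcal S$. At $\tau=1$ it is the operator of Lemma 1, and at any other $\tau$ with $|\tau|=1$ it is a rotated copy of it. The maximum principle in $\tau$ should then bound the value at the center by the bound on the circle, with no loss. Note that Lemma 1 could have been stated with $|k|^{\pm\gamma}$, which differ from $k^{\pm\gamma}$ by unimodular factors. It is the holomorphic version that lets us leave the circle.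

A case by hand shows the mechanism. Take $n=1$, so $N=2$, with the probability measure $\sigma_1$; let $f=\bar\zeta_2$, $g=1$, $|\tau|<1$. By Section 1, $\bar\zeta_2^{\,l}$ is orthogonal to the CR functions for $l\ge1$, so $\mathcal S\big(\overline{k_\tau^\gamma}\big)=1$. As $\mathcal S$ is self-adjoint,
$$\int\mathcal S(k_\tau^{-\gamma}\bar\zeta_2)\,k_\tau^\gamma\,d\sigma_1=\int k_\tau^{-\gamma}\,\bar\zeta_2\,\mathcal S(\,\overline{k_\tau^\gamma}\,)^{-}d\sigma_1=\int(1+\gamma\tau\zeta_2+\cdots)\,\bar\zeta_2\,d\sigma_1=\frac{\gamma\tau}2=\Big(1-\frac2p\Big)\tau,$$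
where $(\cdot)^-$ denotes complex conjugation. The pairing is holomorphic in $\tau$ and has value $0=(\mathcal S\bar\zeta_2,1)$ at $\tau=0$. It is not constant: the conjugated operators really differ from $\mathcal S$.

To avoid convergence problems on the circle $\{|\zeta_N|=1\}\subset S$, let $\mathcal D$ be the set of bounded measurable functions on $S$ that vanish on $\{|\zeta_N|>1-\delta\}$ for some $\delta\in(0,1)$. For $f\in\mathcal D$, products such as $k_\tau^{-\gamma}f$ are read as $0$ where $f$ vanishes.

**Proposition 1.** Let $f,g\in\mathcal D$ with a common $\delta$, and put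
$$\Phi(\tau)=\int_S\mathcal S(k_\tau^{-\gamma}f)\;k_\tau^\gamma\,\bar g\,d\sigma.$$
Then $\Phi$ is holomorphic for $|\tau|<(1-\delta)^{-1}$, $\Phi(0)=(\mathcal Sf,g)$, and $|\Phi(\tau)|\le C\|f\|_p\|g\|_q$ for $|\tau|\le1$.

**Step 1: holomorphy.** We need $\Phi$ to be holomorphic on a neighborhood of the closed unit disc. Write the binomial series $(1-x)^{-\gamma}=\sum a_mx^m$ and $(1-x)^\gamma=\sum b_lx^l$, which converge absolutely for $|x|<1$. Where $f$ or $g$ is nonzero, $|\zeta_N|\le1-\delta$, so there $|\tau\zeta_N|<1$ when $|\tau|<(1-\delta)^{-1}$, and $k_\tau$ has positive real part. As $\|\zeta_N^mf\|_2\le(1-\delta)^m\|f\|_2$, and similarly for $g$, the series $k_\tau^{-\gamma}f=\sum a_m\tau^m\zeta_N^mf$ and $k_\tau^\gamma\bar g=\sum b_l\tau^l\zeta_N^l\bar g$ converge absolutely in $L^2(\sigma)$. Since $\mathcal S$ is bounded on $L^2$,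
$$\Phi(\tau)=\sum_{m,l\ge0}a_mb_l\,\tau^{m+l}\int_S\mathcal S(\zeta_N^mf)\,\zeta_N^l\,\bar g\,d\sigma,$$
and the terms are at most $|a_m||b_l|\big(|\tau|(1-\delta)\big)^{m+l}\|f\|_2\|g\|_2$ in modulus. So $\Phi$ is an absolutely convergent power series for $|\tau|<(1-\delta)^{-1}$, and $\Phi(0)=(\mathcal Sf,g)$ because $k_0\equiv1$.

**Step 2: the bound on the unit circle.** Here rotations bring every boundary pole back to $e$. Let $|\tau|=1$ and $R_\tau(\zeta)=(\hat\zeta,\bar\tau\zeta_N)$. This is unitary, so it preserves $\sigma$ and the CR structure, and (2) applies. Also $k_\tau\circ R_\tau=1-\tau\bar\tau\zeta_N=k$. Substituting $R_\tau(\zeta)$ for $\zeta$ in the integral,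
$$\Phi(\tau)=\int_Sk^\gamma\,\mathcal S\big(k^{-\gamma}\,f\circ R_\tau\big)\,\overline{g\circ R_\tau}\,d\sigma.$$
The function $f\circ R_\tau$ is again in $\mathcal D$, so it is bounded and vanishes near $e$, where $|\zeta_N|=1$. By Lemma 1 and Hölder's inequality,
$$|\Phi(\tau)|\le C\|f\circ R_\tau\|_p\|g\circ R_\tau\|_q=C\|f\|_p\|g\|_q.$$

**Step 3: the maximum principle.** It carries the bound inside: as $\Phi$ is holomorphic near the closed disc, $|\Phi(\tau)|\le C\|f\|_p\|g\|_q$ for all $|\tau|\le1$. $\square$

At $\tau=0$ we have obtained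
$$|(\mathcal Sf,g)|\le C\|f\|_p\|g\|_q,\qquad f,g\in\mathcal D.\tag{8}$$
By the mean value property, $(\mathcal Sf,g)$ is the average of $\Phi$ over the unit circle. So, tested on $\mathcal D$, $\mathcal S$ is the average of the rotated operators $k_\tau^\gamma\mathcal Sk_\tau^{-\gamma}$, $|\tau|=1$, each of which is bounded by $C$ on $\mathcal D$.

## 6. From pairings on $\mathcal D$ to the operator norm

The next lemma turns (8) into a norm bound. It is stated for a general $T$ because Section 7 uses it again.

**Lemma 2.** Let $T$ be bounded on $L^2(\sigma)$ with $|(Tf,g)|\le C\|f\|_p\|g\|_q$ for all $f,g\in\mathcal D$. Then $\|T\|_{p\to p}\le C$.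

**Proof.** *Enlarging the class of $f$.* The set $\{|\zeta_N|=1\}$ is a circle in $S$, which is $\sigma$-null because $n\ge1$. For $f\in L^2\cap L^p(\sigma)$ and $j\ge2$ let $f_j=f\,1_{\{|f|\le j,\ |\zeta_N|\le1-1/j\}}\in\mathcal D$. Then $f_j\to f$ in $L^2$ and in $L^p$ by dominated convergence, so $Tf_j\to Tf$ in $L^2$. As each $g\in\mathcal D$ lies in $L^2$, the hypothesis passes to the limit: it holds for all $f\in L^2\cap L^p$ and $g\in\mathcal D$.

*Choosing $g$.* For $j\ge2$ let $E_j=\{0<|Tf|\le j,\ |\zeta_N|\le1-1/j\}$ and $g=|Tf|^{p-2}\,Tf\,1_{E_j}\in\mathcal D$. Then $Tf\,\bar g=|Tf|^p1_{E_j}$, and $|g|^q=|Tf|^p1_{E_j}$ because $(p-1)q=p$. So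
$$\int_{E_j}|Tf|^pd\sigma\le C\|f\|_p\Big(\int_{E_j}|Tf|^pd\sigma\Big)^{1/q}.$$
The integral is finite since $|Tf|\le j$ on $E_j$, so division gives $\int_{E_j}|Tf|^pd\sigma\le C^p\|f\|_p^p$. The sets $E_j$ increase to $\{Tf\ne0\}$ up to a null set, and monotone convergence gives $\|Tf\|_p\le C\|f\|_p$. $\square$

**End of the proof of Theorem 1.** By (8) and Lemma 2 with $T=\mathcal S$, $\|\mathcal S\|_{p\to p}\le C=\|\mathcal S_n\|_{p\to p}$. Together with the Known result, for $S$ and for general $M$, this is Theorem 1. $\blacksquare$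

## 7. Other measures on the sphere with the same norm

So far only the value at the center of the disc was used. The interior values of $\Phi$ give more. For $\zeta\in S$ and $a$ in the open unit ball $B\subset\mathbb C^N$ write $\langle\zeta,a\rangle=\sum_j\zeta_j\bar a_j$ and $\kappa_a(\zeta)=1-\langle\zeta,a\rangle$. Note that $\kappa_{re}=k_r$ for $0\le r<1$, and $\kappa_0\equiv1$.

**Theorem 2.** **(a)** Let $\mu$ be a positive Borel measure of total mass $\le1$ with compact support in $B$. Endow $S$ with
$$d\nu_\mu=\exp\Big(-2N\int_B\log|1-\langle\zeta,a\rangle|\,d\mu(a)\Big)\,d\sigma(\zeta).$$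
Then $\|\mathcal S_{\nu_\mu}\|_{p\to p}=\|\mathcal S_n\|_{p\to p}$ for every $p\in(1,\infty)\setminus\{2\}$.

**(b)** Let $\Gamma\subset U(N)$ be a finite group acting freely on $S$, let $\mu$ be as in (a) and $\Gamma$-invariant, and let $M=S/\Gamma$ carry the measure induced by $\nu_\mu$. Then $M$ is in the class and $\|\mathcal S_M\|_{p\to p}=\|\mathcal S_n\|_{p\to p}$.

Taking $\mu=0$ in (a) gives $\sigma$. A finite sum $\mu=\sum t_j\delta_{a_j}$ with $t_j\ge0$, $\sum t_j\le1$, gives the density $\prod_j|1-\langle\zeta,a_j\rangle|^{-2Nt_j}$. For instance $\mu=\frac12(\delta_a+\delta_{-a})$ gives $|1-\langle\zeta,a\rangle^2|^{-N}$, and this $\mu$ is invariant under $\Gamma=\{\pm1\}$. For every $M$ in the theorem the minimum is attained, so minimizers are not unique. They are not unique even up to CR equivalence: the group $\Gamma$ of scalar matrices $e^{2\pi ij/m}$, $m\ge2$, acts freely, and the lens space $S/\Gamma$ has fundamental group $\mathbb Z/m$, while $S$ is simply connected.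

**Proof of (a).** The support $K$ of $\mu$ is compact in $B$, so $|\langle\zeta,a\rangle|$ is bounded away from $1$ for $\zeta$ near $S$ and $a\in K$. Hence the density of $\nu_\mu$ is smooth and positive, $\nu_\mu$ is admissible, and the Known result gives $\ge$. For $\le$ we may assume $C<\infty$.

**Step 1: reduction to a weighted operator on $L^p(\sigma)$.** The aim is to trade the measure for a multiplier. Let $G=\exp\big(-N\int\log\kappa_a\,d\mu(a)\big)$, with the principal logarithm. It is holomorphic and nonvanishing on a neighborhood of $\overline B$, so it is a smooth nonvanishing CR function on $S$, and $\nu_\mu=|G|^2\sigma$. Multiplication by $G$ is unitary $L^2(\nu_\mu)\to L^2(\sigma)$ and preserves CR functions in both directions, so $\mathcal S_{\nu_\mu}=G^{-1}\mathcal S\,G$. The map $f\mapsto|G|^{2/p}f$ is isometric from $L^p(\nu_\mu)$ onto $L^p(\sigma)$, and, as $|G|$ is bounded above and below, it maps $L^2\cap L^p(\nu_\mu)$ onto $L^2\cap L^p(\sigma)$. So $\|\mathcal S_{\nu_\mu}\|_{p\to p}$ is the norm on $L^p(\sigma)$ of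
$$|G|^{2/p}G^{-1}\,\mathcal S\,G|G|^{-2/p}=\omega\,\big(|G|^{2/p-1}\,\mathcal S\,|G|^{1-2/p}\big)\,\omega^{-1},\qquad\omega=|G|/G .$$
Multiplication by the unimodular functions $\omega^{\pm1}$ does not change norms. Hence $\|\mathcal S_{\nu_\mu}\|_{p\to p}=\|T_\mu\|_{p\to p}$ with
$$T_\mu=h_\mu\,\mathcal S\,h_\mu^{-1},\qquad h_\mu=|G|^{2/p-1}=\exp\Big(\gamma\int\log|\kappa_a|\,d\mu(a)\Big),\tag{9}$$
because $-N(2/p-1)=\gamma$. It remains to show $\|T_\mu\|_{p\to p}\le C$.

**Step 2: a point mass $\mu=\delta_a$.** This is the value of $\Phi$ at an interior point. If $V$ is unitary, then $\kappa_a\circ V=\kappa_{V^{-1}a}$, and by (2) $\mathcal S$ commutes with composition by $V$. So $\|T_{\delta_a}\|_{p\to p}$ depends only on $|a|$, and we may take $a=re$, $0\le r<1$. The operator $T=k_r^\gamma\,\mathcal S\,k_r^{-\gamma}$ is bounded on $L^2(\sigma)$, as $k_r^{\pm\gamma}$ is bounded on $S$. For $f,g\in\mathcal D$ we have $(Tf,g)=\Phi(r)$, so $|(Tf,g)|\le C\|f\|_p\|g\|_q$ by Proposition 1. Lemma 2 gives $\|T\|_{p\to p}\le C$. Since $k_r^\gamma$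 and $h_{\delta_a}=|k_r|^\gamma$ differ by a unimodular factor, $\|T_{\delta_a}\|_{p\to p}\le C$.

**Step 3: geometric means of weights.** The weight $h_\mu$ of a sum of point masses is a product of powers, and interpolation handles these. Suppose $h_0,h_1>0$ are continuous on $S$ and $\|h_j\mathcal Sh_j^{-1}\|_{p\to p}\le C$ for $j=0,1$. For bounded $f,g$ let
$$\Lambda(s)=\int_Sh_0^{1-s}h_1^s\;\mathcal S\big(h_0^{-(1-s)}h_1^{-s}f\big)\,\bar g\,d\sigma .$$
Here $h_0^{1-s}h_1^s=\exp\big((1-s)\log h_0+s\log h_1\big)$, whose power series in $s$ converges uniformly on $S$; the same is true for its reciprocal. So $\Lambda$ is entire. On $0\le\operatorname{Re}s\le1$ it is bounded, since the moduli of these functions depend only on $\operatorname{Re}s$ and are bounded there. For $s=it$ put $v=(h_1/h_0)^{it}$, which is unimodular; then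
$$\Lambda(it)=\int_Sh_0\,\mathcal S\big(h_0^{-1}v^{-1}f\big)\,v\,\bar g\,d\sigma,\qquad|\Lambda(it)|\le C\|f\|_p\|g\|_q .$$
For $s=1+it$ the same computation, with $h_0^{-it}h_1^{1+it}=h_1v$, gives $\Lambda(1+it)=\int h_1\mathcal S(h_1^{-1}v^{-1}f)\,v\,\bar g\,d\sigma$ and the same bound. By the three lines theorem $|\Lambda(t)|\le C\|f\|_p\|g\|_q$ for $0\le t\le1$. As $\mathcal D$ consists of bounded functions, Lemma 2 shows that the weight $h_0^{1-t}h_1^t$ also satisfies
$$\big\|h_0^{1-t}h_1^t\,\mathcal S\,h_0^{-(1-t)}h_1^{-t}\big\|_{p\to p}\le C.$$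

**Step 4: finitely supported $\mu$.** Let $\mu=\sum_{j\le m}t_j\delta_{a_j}$ with $t_j>0$ and $\sum t_j=1$. For $m=1$ this is Step 2. For $m\ge2$,
$$h_\mu=h_{\mu'}^{\,1-t_m}\,h_{\delta_{a_m}}^{\,t_m},\qquad\mu'=\sum_{j<m}\frac{t_j}{1-t_m}\,\delta_{a_j},$$
and $\mu'$ has mass $1$ and $m-1$ points, so Step 3 and induction give $\|T_\mu\|_{p\to p}\le C$. If the mass of $\mu$ is less than $1$, add the missing mass at $a=0$. This does not change $h_\mu$, because $\kappa_0\equiv1$.

**Step 5: general $\mu$.** We pass to the limit. If $\mu=0$, then $h_\mu=1$ and Theorem 1 applies. Otherwise split $K$ into finitely many Borel sets of diameter less than $1/j$, choose a point of $K$ in each nonempty one, and let $\mu_j$ put the $\mu$-mass of each set at its chosen point. The function $(\zeta,a)\mapsto\log|1-\langle\zeta,a\rangle|$ is uniformly continuous on $S\times K$. So $\int\log|\kappa_a|\,d\mu_j(a)\to\int\log|\kappa_a|\,d\mu(a)$ uniformly on $S$, and $h_{\mu_j}^{\pm1}\to h_\mu^{\pm1}$ uniformly. Hence $(T_{\mu_j}f,g)\to(T_\mu f,g)$ for bounded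 $f,g$. By Step 4, $|(T_\mu f,g)|\le C\|f\|_p\|g\|_q$, and Lemma 2 gives $\|T_\mu\|_{p\to p}\le C$. $\square$

## 8. Quotients of the sphere by finite groups

We now prove Theorem 2(b). Let $\pi:S\to M=S/\Gamma$ be the quotient map. The action is free, by finitely many unitary maps, so $M$ is a compact manifold with a unique CR structure for which $\pi$ is a local CR diffeomorphism. It is of hypersurface type and strictly pseudoconvex, since these properties are local. Since $\mu$ is $\Gamma$-invariant and $1-\langle\gamma'\zeta,a\rangle=1-\langle\zeta,\gamma'^{-1}a\rangle$ for $\gamma'\in\Gamma$, the measure $\nu_\mu$ is $\Gamma$-invariant. The induced measure $\nu_M$ is the one for which $\pi$ is locally measure preserving. It is admissible, and $\int_Sf\circ\pi\,d\nu_\mu=|\Gamma|\int_Mf\,d\nu_M$.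

**Step 1: $M$ embeds in some $\mathbb C^m$.** This puts $M$ in the class. By Noether's theorem the algebra of $\Gamma$-invariant holomorphic polynomials on $\mathbb C^N$ has finitely many generators $P_1,\dots,P_m$. Let $P=(P_1,\dots,P_m):\mathbb C^N\to\mathbb C^m$; it is constant on orbits, so its restriction to $S$ induces a map $M\to\mathbb C^m$.

This map is injective. Given two distinct orbits, which are disjoint finite sets, choose a polynomial equal to $1$ on the first and $0$ on the second. Its average over $\Gamma$ is invariant with the same values. As it is a polynomial in the $P_j$, some $P_j$ must separate the orbits.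

The map is an immersion. Let $z\in S$ and let $\lambda$ be a linear functional on $\mathbb C^N$. Because the action is free, the points $\gamma'z$, $\gamma'\in\Gamma$, are distinct, so there is a polynomial $Q$ with $dQ_z=\lambda$ and $dQ_{\gamma'z}=0$ for $\gamma'\ne1$. The average $|\Gamma|^{-1}\sum_{\gamma'}Q\circ\gamma'$ is invariant, and its differential at $z$ is $|\Gamma|^{-1}\sum_{\gamma'}dQ_{\gamma'z}\circ\gamma'=|\Gamma|^{-1}\lambda$. By the chain rule it is also a linear combination of the $dP_j$ at $z$. So the $dP_j$ span the holomorphic cotangent space at $z$, and $P$ is a holomorphic immersion near $z$.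

Near $z$, then, $P$ is a biholomorphism onto a complex submanifold of $\mathbb C^m$, and it carries the CR structure of $S$ to the one induced from $\mathbb C^m$ on the image. Being an injective immersion of a compact manifold that respects CR structures, the map $M\to\mathbb C^m$ is a CR embedding. So $M$ is in the class, and the Known result gives $\|\mathcal S_M\|_{p\to p}\ge\|\mathcal S_n\|_{p\to p}$.

**Step 2: $\mathcal S_M$ is a restriction of $\mathcal S_{\nu_\mu}$.** This gives the upper bound. The map $f\mapsto f\circ\pi$ identifies functions on $M$ with $\Gamma$-invariant functions on $S$. It multiplies $L^2$ norms by $|\Gamma|^{1/2}$ and $L^p$ norms by $|\Gamma|^{1/p}$, and $f$ is CR exactly when $f\circ\pi$ is, because $\pi$ is a local CR diffeomorphism. The group $\Gamma$ preserves $\nu_\mu$ and the CR structure, so by (2) $\mathcal S_{\nu_\mu}$ commutes with $\Gamma$ and maps invariant functions to invariant functions. On the invariant functions it is therefore the orthogonal projection onto the invariant CR functions, that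 is, $(\mathcal S_Mf)\circ\pi=\mathcal S_{\nu_\mu}(f\circ\pi)$. Hence, for $f\in L^2\cap L^p(\nu_M)$,
$$|\Gamma|^{1/p}\|\mathcal S_Mf\|_p=\|\mathcal S_{\nu_\mu}(f\circ\pi)\|_p\le\|\mathcal S_{\nu_\mu}\|_{p\to p}\,|\Gamma|^{1/p}\|f\|_p .$$
So $\|\mathcal S_M\|_{p\to p}\le\|\mathcal S_{\nu_\mu}\|_{p\to p}=\|\mathcal S_n\|_{p\to p}$ by part (a), and equality holds by Step 1. $\blacksquare$
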